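# Compact complex manifolds with $\mathrm{SL}(2,\mathbb C)$-structures that are not locally homogeneous

## 1. A threefold built from the unit $\frac{3+\sqrt5}2$

Let $u=\frac{3+\sqrt5}{2}$, let $\mathcal O=\mathbb Z[\frac{1+\sqrt5}2]$ be the ring of integers of $\mathbb Q(\sqrt5)$, and write $\alpha\mapsto\alpha'$ for the conjugation $\sqrt5\mapsto-\sqrt5$. Since $uu'=\frac{9-5}{4}=1$, the number $u$ is a unit and $u'=u^{-1}$.

On $\mathbb C\times\mathbb C^2$, with coordinates $s$ and $v=(v_1,v_{-1})$, put
$$(s,v)(\bar s,\bar v)=(s+\bar s,\;v+\rho(s)\bar v),\qquad \rho(s)=\mathrm{diag}(e^{s},e^{-s}).$$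
This is a solvable complex Lie group $\mathbb C\ltimes\mathbb C^2$. The set $\Lambda_V=\{(\alpha+i\beta,\alpha'+i\beta'):\alpha,\beta\in\mathcal O\}$ is a lattice in $\mathbb C^2$. The matrix $\rho(\log u)=\mathrm{diag}(u,u')$ sends $(\alpha,\alpha')$ to $(u\alpha,(u\alpha)')$, so it preserves $\Lambda_V$, and $\rho(2\pi i)=1$. Hence $\Lambda=(\mathbb Z\log u+2\pi i\mathbb Z)\ltimes\Lambda_V$ is a discrete subgroup. It is cocompact: right multiplication by $(\sigma,0)$ replaces $s$ by $s+\sigma$, so $s$ can be moved into a compact set, and right multiplication by $(0,\nu)$ replaces $v$ by $v+\rho(s)\nu$, so $v$ only matters modulo the lattice $\rho(s)\Lambda_V$. The quotient $N=(\mathbb C\ltimes\mathbb C^2)/\Lambda$ is a compact complex threefold.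

Left translations commute with the right action of $\Lambda$, so their generators descend to $N$. They are
$$X_0=\partial_s+v_1\partial_1-v_{-1}\partial_{-1},\qquad X_1=\partial_1,\qquad X_{-1}=\partial_{-1},$$
with $[X_0,X_1]=-X_1$, $[X_0,X_{-1}]=X_{-1}$, $[X_1,X_{-1}]=0$. They frame $TN$. Now forget the frame and keep only the quadratic form
$$q(\alpha X_1+\beta X_0+\gamma X_{-1})=\beta^2-4\alpha\gamma ,$$
which is the discriminant of the binary quadratic form $\alpha\mathsf x^2+\beta\mathsf x\mathsf y+\gamma\mathsf y^2$. Each tangent space has become a space of binary quadratic forms, up to substitutions from $\mathrm{SL}(2,\mathbb C)$.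

Can the points of $N$ be told apart by this structure? No. The generators of right translations, $\partial_s$, $e^{s}\partial_1$, $e^{-s}\partial_{-1}$, are defined locally on $N$. They commute with $X_0,X_{\pm1}$; for instance $[e^s\partial_1,X_0]=-e^s\partial_1+e^s\partial_1=0$. So they preserve $q$, and they span the tangent space at every point.

There is a general reason behind this. Suppose a compact connected complex manifold has a global holomorphic frame $X_1,\dots,X_n$. Then $[X_i,X_j]=\sum_k c_{ij}^kX_k$ with holomorphic functions $c_{ij}^k$, which are constant by compactness. By Lie's theorem such a frame is, near every point, a frame of right-invariant fields on a Lie group. The left-invariant fields of that group commute with the frame and span. So a global frame always looks the same at all points.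

What if the identification of $T_xM$ with a space of binary forms is given only up to $\mathrm{SL}(2,\mathbb C)$, with no global frame behind it? Does compactness still force all points to look alike?

## 2. Structures modelled on binary forms, and the statements

Let $n=2m+1\ge3$ be odd and let $V=\mathrm{Sym}^{2m}(\mathbb C^2)$ be the space of binary forms of degree $2m$ in $\mathsf x,\mathsf y$, with the basis
$$b_j=\mathsf x^{m+j}\mathsf y^{m-j},\qquad -m\le j\le m .$$
Let $\rho_n:\mathrm{SL}(2,\mathbb C)\to\mathrm{GL}(V)$ be the irreducible representation. Since $2m$ is even, $-I$ acts trivially; the kernel is $\{\pm I\}$, and the image $G=\rho_n(\mathrm{SL}(2,\mathbb C))\cong\mathrm{PSL}(2,\mathbb C)$ is a closed subgroup of $\mathrm{GL}(V)$.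

**Definition 1.** An $\mathrm{SL}(2,\mathbb C)$-structure on a complex manifold $M$ of dimension $n$ is a holomorphic reduction of the frame bundle of $M$ to $G$. It is a principal $G$-bundle $P$ of frames $\phi:V\to T_xM$.

To give $P$ it suffices to give holomorphic frames on the sets of an open cover that differ on overlaps by $G$-valued functions. A global frame, as in Section 1, is the case of a single open set. The form of this that we shall use is: frames $(X_j)$ over one open set and $(z^{-dj}X_j)$ over another, where $z$ is a nonvanishing function on the overlap. They differ by the diagonal element $b_j\mapsto z^{-dj}b_j$, which lies in $G$ (Section 3).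

**Definition 2.** A local automorphism of $P$ is a biholomorphic map $f$ between open subsets of $M$ such that $df\circ\phi\in P$ for every frame $\phi\in P$ over the domain of $f$. A local Killing field is a local holomorphic vector field whose local flow consists of local automorphisms. The structure is locally homogeneous if near every point the local Killing fields span $TM$.

A holomorphic Riemannian metric is a holomorphic section of $\mathrm{Sym}^2(T^*M)$ that is nondegenerate on every $T_xM$. For odd $n$ the space $V$ carries a $G$-invariant nondegenerate symmetric bilinear form (for $n=3$, the discriminant), so every $\mathrm{SL}(2,\mathbb C)$-structure induces a holomorphic Riemannian metric. For $n=3$ one has $G=\mathrm{SO}(3,\mathbb C)$, so a structure is the same as a metric with a compatible volume form. Every holomorphic Riemannian metric on a compact complex threefold is known to be locally homogeneous, so every $\mathrm{SL}(2,\mathbb C)$-structure is when $n=3$. (For $n=1$ the group is trivial, a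 structure is a global frame, and Section 1 applies.) Biswas and Dumitrescu, in "Holomorphic G-structures and foliated Cartan geometries on compact complex manifolds", arXiv:2107.00902 (2021), conjecture that $\mathrm{SL}(2,\mathbb C)$-structures on compact complex manifolds of odd dimension are always locally homogeneous. We shall prove that this is false.

**Theorem A.** There is a compact complex manifold $M$ of dimension $9$, a holomorphic submersion $\pi:M\to C$ onto an elliptic curve and a holomorphic $\mathrm{SL}(2,\mathbb C)$-structure on $M$ such that every local Killing field is tangent to the fibres of $\pi$. In particular, the local Killing fields span $TM$ at no point, so the structure is not locally homogeneous and the conjecture is false.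

**Theorem B.** For $n=9$ and for every odd $n\ge15$ there are $M$, $\pi$ and a structure as in Theorem A with $\dim M=n$. Moreover, at every point the local Killing fields span exactly $\ker d\pi$.

The dimensions $n=5,7,11,13$ are not settled by these notes.

## 3. Torsion as a map to a representation

The Lie algebra $\mathfrak g$ of $G$ is spanned by $H,E_+,E_-$ with
$$Hb_j=jb_j,\qquad E_\pm b_j=\nu_j^{\pm}b_{j\pm1},$$
where $\nu_j^\pm\ne0$ whenever $|j|,|j\pm1|\le m$, and $E_\pm b_{\pm m}=0$. (Take $E_+=\mathsf x\partial_{\mathsf y}$ and $E_-=\mathsf y\partial_{\mathsf x}$, so $\nu_j^+=m-j$, $\nu_j^-=m+j$.) For $\zeta\in\mathbb C^*$ let $\zeta^H$ be the map $b_j\mapsto\zeta^jb_j$. It equals $\rho_n(\mathrm{diag}(\zeta^{1/2},\zeta^{-1/2}))$, so it lies in $G$. Put $\mathbb T=\{\zeta^H\}$ and $B=\{\exp(\beta E_+)\zeta^H\}$, and let $\dot w\in G$ be a Weyl element, $\dot wH\dot w^{-1}=-H$. The Bruhat decomposition reads $G=B\sqcup B\dot wB$.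

**Step 1: the bracket coefficients of a moving frame, and how they change.** A local section $\phi$ of $P$ gives a vector field $\phi(u)$ for each fixed $u\in V$. Put $c_\phi(u,v)=\phi^{-1}[\phi(u),\phi(v)]$, a function with values in $\mathrm{Hom}(\Lambda^2V,V)$. Let $\tilde\phi=\phi\circ g$ with a $G$-valued function $g$. Then $\tilde\phi(u)=\sum_i(gu)^i\phi(b_i)$, and the Leibniz rule gives
$$[\tilde\phi(u),\tilde\phi(v)]=\phi\bigl(c_\phi(gu,gv)+(\tilde\phi(u)g)v-(\tilde\phi(v)g)u\bigr).$$
Applying $\tilde\phi^{-1}=g^{-1}\phi^{-1}$ we get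
$$c_{\tilde\phi}(u,v)=g^{-1}c_\phi(gu,gv)+A(u)v-A(v)u,\qquad A(u)=g^{-1}(\tilde\phi(u)g)\in\mathfrak g.\tag{1}$$

**Step 2: dividing out the derivative term.** Let
$$\delta:\mathrm{Hom}(V,\mathfrak g)\to\mathrm{Hom}(\Lambda^2V,V),\quad(\delta A)(u,v)=A(u)v-A(v)u,\qquad W=\mathrm{Hom}(\Lambda^2V,V)/\mathrm{im}\,\delta .$$
With $(g\cdot A)(u)=gA(g^{-1}u)g^{-1}$ and $(g\cdot c)(u,v)=g\,c(g^{-1}u,g^{-1}v)$ the map $\delta$ is $G$-equivariant, so $W$ is a $G$-module. If two local sections agree at $x$, then $g(x)=1$ in (1), and their $c$'s differ at $x$ by an element of $\mathrm{im}\,\delta$. So $\tau(\phi(x)):=[c_\phi(x)]\in W$ depends only on the frame $\phi(x)\in P$, and (1) says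
$$\tau(\phi\circ g)=g^{-1}\cdot\tau(\phi).\tag{2}$$
If $f$ is a local automorphism and $f_*\phi=df\circ\phi$, then $\tau(f_*\phi)=\tau(\phi)$, because brackets are natural. The map $\tau$ is the torsion of $P$.

In Section 1 the frame has $c(b_0,b_{\pm1})=\mp b_{\pm1}$. But for $n=3$ its class in $W$ carries no information, since $W=0$. Indeed, let $\beta$ be the invariant bilinear form and $\delta A=0$. Then $\beta(A(u)v,v')$ is symmetric in $u,v$ and skew in $v,v'$, hence zero, so $\delta$ is injective; for $n=3$ both spaces have dimension $9$. For $n\ge5$ the dimensions $3n$ and $\frac{n^2(n-1)}2$ show that $W\ne0$.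

**Step 3: the grading by weights.** A map sending each $b_i\wedge b_j$ to a multiple of $b_{i+j+k}$ is said to have weight $k$. For example, $b_{-1}\wedge b_4\mapsto b_4$ (all other $b_i\wedge b_j\mapsto0$) has weight $1$. On maps of weight $k$ the element $\zeta^H$ acts by $\zeta^{-i-j}\zeta^{i+j+k}=\zeta^k$. Since $\delta$ is equivariant, $W=\bigoplus_kW_k$ with
$$\zeta^H=\zeta^k\text{ on }W_k,\qquad E_+W_k\subset W_{k+1},\qquad \dot wW_k=W_{-k}.$$
Put $W_+=\bigoplus_{k>0}W_k$, and write $c(b_i,b_j)=\sum_kc_{ij}^kb_k$. The coefficient $c_{ij}^k$ has weight $k-i-j$.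

**Step 4: linear functionals on $W$.** A linear combination of coefficients $c_{ij}^k$ of one weight that vanishes on $\mathrm{im}\,\delta$ is a functional on $W$. To test this, write $A(b_i)=A_i^0H+A_i^+E_++A_i^-E_-$. Then
$$(\delta A)(b_i,b_j)=jA_i^0b_j+A_i^+\nu_j^+b_{j+1}+A_i^-\nu_j^-b_{j-1}-A(b_j)b_i,\qquad A(b_j)b_i\in\langle b_{i-1},b_i,b_{i+1}\rangle .$$
In particular
$$(\delta A)_{ij}^j=jA_i^0\qquad\text{if }|i-j|\ge2.\tag{3}$$
So, for instance, $\frac14c^4_{-1,4}-\frac13c^3_{-1,3}$ is a functional on $W_1$ when $m\ge4$.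

## 4. Where invariant polynomials stop separating points

Someone who wants to prove the conjecture will copy the argument for frames. Let $p$ be a $G$-invariant polynomial on $W$. By (2), $p\circ\tau$ is constant on the fibres of $P\to M$, so it is a holomorphic function on $M$, and for compact connected $M$ it is constant. If invariant polynomials separated the $G$-orbits in $W$, the torsion would lie in a single orbit.

They do not. Let $\tau_0\in W_0$ and $\eta\in W_+$. Then $p(\tau_0+\eta)=p(\zeta^H(\tau_0+\eta))\to p(\tau_0)$ as $\zeta\to0$. No invariant polynomial distinguishes any two points of $\tau_0+W_+$, and the argument ends exactly here. It also tells us where to look for a counterexample: let the torsion move inside $\tau_0+W_+$. The next lemma says when two points of this affine space lie in the same orbit.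

**Lemma 1.** Let $\phi_x,\phi_y\in P$ be frames at $x,y$ with $\tau(\phi_x),\tau(\phi_y)\in\tau_0+W_+$, where $\tau_0\in W_0$. Let $\lambda\in W_1^*$ satisfy $\lambda(E_+\tau_0)\ne0$, and let $\lambda$ vanish on the weight-one parts of $\tau(\phi_x)$ and $\tau(\phi_y)$. Assume $\tau(\phi_x)\ne\tau_0$. If a local automorphism $f$ maps $x$ to $y$, then $f_*\phi_x=\phi_y\circ\zeta^H$ for some $\zeta\in\mathbb C^*$, and $\tau(\phi_y)_k=\zeta^k\tau(\phi_x)_k$ for all $k$.

The functional $\lambda$ fixes the unipotent direction: $\exp(\beta E_+)$ changes the weight-one part by $\beta E_+\tau_0$, and $\lambda$ notices.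

*Proof.* Write $f_*\phi_x=\phi_y\circ g$ with $g\in G$. By (2), $\tau(\phi_x)=g^{-1}\tau(\phi_y)$, that is, $g\,\tau(\phi_x)=\tau(\phi_y)$. The group $B$ preserves $\tau_0+W_+$, because $\zeta^H$ fixes $\tau_0$ and preserves $W_+$, and $\exp(\beta E_+)$ only adds terms of higher weight.

First we exclude the big cell. Suppose $g=h_1\dot wh_2$ with $h_1,h_2\in B$, and put $h_2\tau(\phi_x)=\tau_0+\eta$, $\eta\in W_+$. Then
$$\dot w\tau_0+\dot w\eta=h_1^{-1}\tau(\phi_y)\in\tau_0+W_+,$$
with $\dot w\tau_0\in W_0$ and $\dot w\eta\in\bigoplus_{k<0}W_k$. The right side has no negative weights, so $\eta=0$ and $\tau(\phi_x)=h_2^{-1}\tau_0$. Since $\mathbb T$ fixes $\tau_0$, this is $\exp(\beta E_+)\tau_0$ for some $\beta$. Its weight-one part is $\beta E_+\tau_0$, and applying $\lambda$ gives $\beta=0$. So $\tau(\phi_x)=\tau_0$, a contradiction.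

Hence $g=\exp(\beta E_+)\zeta^H$. Comparing weight-one parts, $\tau(\phi_y)_1=\zeta\,\tau(\phi_x)_1+\beta E_+\tau_0$, and $\lambda$ gives $\beta=0$. So $g=\zeta^H$, and $\tau(\phi_y)=\zeta^H\tau(\phi_x)$. $\square$

Consequently, if $\psi_1\in W_1^*$ and $\psi_2\in W_2^*$, then $\psi_2/\psi_1^2$ takes equal values at $\tau(\phi_x)$ and $\tau(\phi_y)$ when $\psi_1\ne0$ there. It is a rational invariant on the slice $\tau_0+W_+$, and nothing in the polynomial argument prevents it from varying over $M$.

## 5. Frames glued by the diagonal torus over an elliptic curve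

Let $C=\mathbb C/\Gamma$ be an elliptic curve with coordinate $z$, and recall $\wp=z^{-2}+\cdots$, $\wp'=-2z^{-3}+\cdots$, $\wp'^2=R(\wp)$ with $R(X)=4X^3-g_2X-g_3$. An elliptic function without poles is constant. Let $U_1=C\setminus\{0\}$ and let $U_0$ be a small disc around $0$.

Suppose $\pi:M\to C$ is a holomorphic fibre bundle with compact connected fibre, $d\ge1$ is an integer, and $(X_j)_{-m\le j\le m}$ is a frame of $TM$ over $\pi^{-1}(U_1)$ such that the fields
$$X_j^{(0)}=z^{-dj}X_j$$
extend to a holomorphic frame over $\pi^{-1}(U_0)$. Put $\phi^{(1)}(b_j)=X_j$ and $\phi^{(0)}(b_j)=X^{(0)}_j$. Then $\phi^{(0)}=\phi^{(1)}\circ(z^{-d})^H$ on the overlap, and $(z^{-d})^H\in\mathbb T\subset G$, so the two frames define an $\mathrm{SL}(2,\mathbb C)$-structure on $M$. By (2),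
$$\tau(\phi^{(0)})_k=z^{dk}\,\tau(\phi^{(1)})_k .$$
Holomorphic functions on $\pi^{-1}(U_1)$ are functions of $z$, since the fibres are compact. So $\tau(\phi^{(1)})_k$ is a vector of elliptic functions with poles only at $0$, of order at most $dk$. It is zero for $k<0$ and constant for $k=0$; thus torsion in $\tau_0+W_+$ is what such a gluing produces. For $k>0$ the weight-$k$ part may vary, and $\psi_2/\psi_1^2$ is a quotient of two elliptic functions with poles of order at most $2d$. So it may be nonconstant.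

The task is now concrete: construct $M$ and such fields $X_j$, with a functional $\lambda$ as in Lemma 1 and with $\psi_2/\psi_1^2$ nonconstant.

## 6. Solvable quotients and their twisted bundles over the curve

**The fibre.** We generalize Section 1. Let $\mathfrak t$ be a finite-dimensional complex vector space, $I$ a finite set, $w_i\in\mathfrak t^*$ for $i\in I$, and $\rho(s)=\mathrm{diag}(e^{w_i(s)})$ on $\mathbb C^I$. Let $\Lambda_{\mathfrak t}\subset\mathfrak t$ and $\Lambda_V\subset\mathbb C^I$ be lattices with $\rho(\sigma)\Lambda_V=\Lambda_V$ for $\sigma\in\Lambda_{\mathfrak t}$. Put $\mathbf G=\mathfrak t\ltimes\mathbb C^I$ with $(s,v)(\bar s,\bar v)=(s+\bar s,v+\rho(s)\bar v)$. Then $\Lambda=\Lambda_{\mathfrak t}\ltimes\Lambda_V$ is a discrete subgroup, cocompact by the argument of Section 1, and $N=\mathbf G/\Lambda$ is a compact connected complex manifold. (Section 1 is the case $\mathfrak t=\mathbb C$, $I=\{1,-1\}$, $w_{\pm1}(s)=\pm s$.) The generators of left translations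
$$E_s=s\cdot\partial_{\mathfrak t}+\sum_iw_i(s)v_i\partial_i\quad(s\in\mathfrak t),\qquad\partial_i=\partial_{v_i}\quad(i\in I)$$
descend to $N$, frame $TN$ when $s$ runs through a basis of $\mathfrak t$, and satisfy
$$[E_s,E_{s'}]=0,\qquad[E_s,\partial_i]=-w_i(s)\partial_i,\qquad[\partial_i,\partial_k]=0.\tag{4}$$

**The twist.** Let $\chi\in\mathfrak t$ satisfy $w_i(\chi)\in\mathbb Z$ for all $i$ and $2\pi i\chi\in\Lambda_{\mathfrak t}$. Then $\rho(2\pi i\chi)=1$, so $(2\pi i\chi,0)$ is central in $\mathbf G$. It lies in $\Lambda$, so left translation by it acts trivially on $N$: $[(2\pi i\chi,0)g]=[g(2\pi i\chi,0)]=[g]$. Let $d\ge1$ be an integer and let $Q_i$ $(i\in I)$ be holomorphic functions on $U_0$. Glue $U_1\times N\ni(z,[s,v])$ and $U_0\times N\ni(z,[s',v'])$ over $U_0\setminus0$ by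
$$(s,v)=(0,Q(z))(-d\log z\,\chi,0)(s',v'),\quad\text{i.e.}\quad s=s'-d\log z\,\chi,\quad v_i=z^{-dw_i(\chi)}v_i'+Q_i(z).\tag{5}$$
Another branch of $\log z$ inserts a power of $(2\pi i\chi,0)$, which changes nothing. So (5) is well defined, and $\pi:M\to C$ is a holomorphic fibre bundle with fibre $N$; $M$ is compact and connected, and $\dim M=1+\dim\mathfrak t+|I|$. Below $U_0$ is shrunk finitely often. This does not change $M$, because everything over $U_0\setminus0$ is already present over $U_1$.

**The two frames compared.** Let $\partial_z,E_s,\partial_i$ be the fields of the first chart and $\partial_z^0,E_s',\partial_i'$ those of the second. We need each set in terms of the other. From (5), $\partial_i'=z^{-dw_i(\chi)}\partial_i$, and $z^{-dw_i(\chi)}v_i'=v_i-Q_i$, so $v_i'\partial_i'=(v_i-Q_i)\partial_i$. The chain rule gives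
$$\partial_i'=z^{-dw_i(\chi)}\partial_i,\quad E_s'=E_s-\sum_iw_i(s)Q_i\partial_i,\quad\partial_z^0=\partial_z-\frac dzE_\chi+\sum_i\Bigl(Q_i'+\frac{d\,w_i(\chi)}zQ_i\Bigr)\partial_i.\tag{6}$$
For the last formula, differentiate (5) in $z$: the $v_i$-component is $-\frac{dw_i(\chi)}z(v_i-Q_i)+Q_i'$, and the part linear in $v_i$ combines with $-\frac dz\chi\cdot\partial_{\mathfrak t}$ to $-\frac dzE_\chi$.

If $w_j(\chi)=j$, then $\partial_j'=z^{-dj}\partial_j$ is exactly what Section 5 asks of $X_j$. If $s$ satisfies $w_i(s)Q_i=0$ for all $i$, then $E_s'=E_s$ can serve as $X_0$. The remaining directions, among them $\partial_z$, must fill weights of the frame that are still free. In our examples these are $-1,\dots,-r$.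

**Why the untwisted gluing $Q=0$ cannot work.** Suppose $Q=0$, and suppose that the fields $X_{-1},\dots,X_{-r}$ have some $E_s\ne0$ in their span over functions of $z$, say $E_s=\sum_lh_lX_{-l}$ over $U_1$. By (6), $E_s=E_s'$ is a holomorphic field on all of $M$. Over $U_0$ it equals $\sum_lh_lz^{-dl}X_{-l}^{(0)}$, so $h_lz^{-dl}$ is holomorphic at $0$. Then $h_l$ is an elliptic function without poles that vanishes at $0$, hence $h_l=0$ for all $l$, a contradiction. The globally defined $E_s$ is the obstacle. A nonzero $Q$ removes it: $E_s=E_s'+\sum_iw_i(s)Q_iz^{dw_i(\chi)}\partial_i'$ acquires a pole at $z=0$ if $w_i(\chi)$ is sufficiently negative for some $i$ with $w_i(s)Q_i\ne0$. We shall add special indices to $I$ for this purpose.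

**Removing poles.** The last tool turns a field with the wrong behavior at $0$ into one with the right behavior, by adding multiples of fields of higher (less negative) weight.

**Lemma 2.** Let $Z_1,\dots,Z_k$ be fields on $\pi^{-1}(U_1)$ such that $z^{dl_i}Z_i$ extends holomorphically to $\pi^{-1}(U_0)$. Let $l>l_i$ for all $i$ ($l,l_i$ integers), and let $Y$ be a field on $\pi^{-1}(U_1)$ with $z^{dl}Y=Z+\sum_i\varphi_iZ_i$ over $U_0\setminus0$, where $Z$ is holomorphic on $\pi^{-1}(U_0)$ and the $\varphi_i$ are functions of $z$, holomorphic on $U_0\setminus0$ and meromorphic at $0$. Then there are $\alpha_i\in\mathcal O(U_1)$, meromorphic at $0$, and $h_i\in\mathcal O(U_0)$ with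
$$z^{dl}\Bigl(Y+\sum_i\alpha_iZ_i\Bigr)=Z+\sum_ih_i\,z^{dl_i}Z_i .$$

*Proof.* The equation forces $h_i=z^{d(l-l_i)}(\alpha_i+z^{-dl}\varphi_i)$. So we need an elliptic function $\alpha_i$ with poles only at $0$ such that $\alpha_i+z^{-dl}\varphi_i$ has a pole of order at most $D_i=d(l-l_i)$ at $0$. Since $D_i\ge1$, it is enough to cancel all terms $z^{-k}$ with $k\ge2$ in the Laurent expansion of $z^{-dl}\varphi_i$. There are finitely many, and a linear combination of the functions $\wp^{(k-2)}=(-1)^k(k-1)!\,z^{-k}+(\text{holomorphic at }0)$ does this. $\square$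

The term $z^{-1}$, which no elliptic function with a pole only at $0$ could cancel, does no harm because $l>l_i$.

## 7. Dimension nine: weights from the cubic field in $\mathbb Q(\zeta_7)$

For $n=9$ we have $m=4$ and need fields $X_{-4},\dots,X_4$. The plan is $X_j=\partial_j$ for $j=1,2,3,4,-4$, then $X_0=E_{t_0}$, and the three fields $X_{-1},X_{-2},X_{-3}$ are made from $\partial_z$, one more torus direction $e$, and one special coordinate field $\partial_\star$. So $\dim\mathfrak t=2$ and $I=\{1,2,3,4,-4,\star\}$, which gives $1+2+6=9$.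

**Step 1: the number field.** Let $L=\mathbb Q(2\cos\frac{2\pi}7)$, a totally real cyclic cubic field with Galois group $\langle\sigma\rangle$. Let $\theta_1$, $\theta_2=\theta_1\sigma$, $\theta_3=\theta_1\sigma^2$ be its embeddings, with indices mod $3$. Let $U^+$ be the group of totally positive units and $\Pi=\{s:s_1+s_2+s_3=0\}$. By Dirichlet's theorem, $\ell(u)=(\log\theta_i(u))_{i=1,2,3}$ maps $U^+$ isomorphically onto a lattice in $\Pi_{\mathbb R}$: $U^+$ contains the squares of all units, so it has finite index; its elements have norm $1$; and $\ell(u)=0$ forces $u=1$ since $\theta_i(u)>0$. Moreover $\ell(\sigma u)_i=\ell(u)_{i+1}$.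

**Step 2: weights.** Let $\mathfrak t=\Pi_{\mathbb C}$ and
$$(w_2,w_4,w_\star)=(s_1,s_2,s_3),\qquad(w_1,w_3,w_{-4})_i=\tfrac1{14}(9s_i-s_{i+1}),\quad i=1,2,3,$$
$$\chi=(2,4,-6),\qquad t_0=(1,-1,0).$$
On $\chi$ the first triple takes the values $2,4,-6$, and the second $\frac1{14}(18-4)=1$, $\frac1{14}(36+6)=3$, $\frac1{14}(-54-2)=-4$. So $w_j(\chi)=j$ for $j\in\{1,2,3,4,-4\}$, as desired, and $w_\star(\chi)=-6$. Each triple of values adds up to $0$, as it must, because the weights of a triple come from logarithms of units of norm $1$.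

**Step 3: lattices.** Let
$$\Lambda_{\mathfrak t}=14\,\ell(U^+)\oplus2\pi i(\mathbb Z\chi\oplus\mathbb Z\,14t_0).$$
The first summand is a lattice in $\Pi_{\mathbb R}$, the second in $i\Pi_{\mathbb R}$ (as $\chi,t_0$ are independent), so $\Lambda_{\mathfrak t}$ is a lattice in $\mathfrak t$. All weights are integral on $\chi$ and on $14t_0$, so $\rho=1$ on the second summand. On the two triples $14\ell(u)$ acts in the $i$-th coordinate by
$$e^{14\log\theta_i(u)}=\theta_i(u^{14}),\qquad e^{9\log\theta_i(u)-\log\theta_{i+1}(u)}=\theta_i\bigl(u^9\sigma(u)^{-1}\bigr),$$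
that is, by units of $L$. Let $\Lambda_V$ be the sum of a copy of $\mathcal O_L+i\mathcal O_L\subset\mathbb C^3$, embedded by $(\theta_1,\theta_2,\theta_3)$, for each triple. It is a lattice in $\mathbb C^I$, and multiplication by units preserves it. All requirements of Section 6 on $\mathfrak t,I,w_i,\Lambda_{\mathfrak t},\Lambda_V,\chi$ hold.

**Step 4: the twist.** Take $d=3$. Choose a constant $\xi$ with $S(\xi)\ne0$, where $S(X)=XR(X)$; in particular $\xi\ne0$. Put
$$Q_\star=(\wp-\xi)^{-5}=z^{10}g,\quad g(0)=1;\qquad Q_j=0\ \text{ for }j\in\{1,2,3,4,-4\}.$$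
Shrink $U_0$ so that $\wp-\xi$ has no zeros there; then $Q_\star$ is holomorphic and $g=(z^2(\wp-\xi))^{-5}$ has no zeros on $U_0$. This fixes $\pi:M\to C$ with $\dim M=9$.

## 8. Dimension nine: the frame

Let $\kappa=-\chi/6$, so $w_\star(\kappa)=1$ and $w_j(\kappa)=-\frac j6$ for $j\in\{1,2,3,4,-4\}$, and let $e=E_\kappa$, so $E_\chi=-6e$. Since $w_\star(\kappa)=1$ and $w_\star(t_0)=0$, the vectors $\kappa,t_0$ form a basis of $\mathfrak t$. With $e'=E'_\kappa$, (6) becomes
$$\partial_j'=z^{-3j}\partial_j,\quad\partial_\star'=z^{18}\partial_\star,\quad E_{t_0}'=E_{t_0},\quad e'=e-Q_\star\partial_\star,\quad\partial_z^0=\partial_z+\frac{18}ze+\Bigl(Q_\star'-\frac{18}zQ_\star\Bigr)\partial_\star.\tag{7}$$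
So $X_j=\partial_j$ $(j=1,2,3,4,-4)$ and $X_0=E_{t_0}$ have the required behavior: $z^{-3j}X_j=\partial'_j$ and $X_0=E'_{t_0}$ extend over $U_0$. All coefficients below are functions of $z$ alone.

**Step 1: two fields that span $\langle\partial_z,e\rangle$ over $U_1$.** Since the curve has no nowhere vanishing function with a pole at $0$ only, one multiple of $\partial_z$ is not enough; we use two. Put $f_1=\wp-\xi$, $f_2=\wp\wp'$ and
$$X_{-1}=f_1\partial_z+\mu_1e,\quad X_{-2}=f_2\partial_z+\mu_2e,\qquad\mu_1=-5\wp',\quad\mu_2=-5T(\wp),\quad T(X)=\frac{S(X)-S(\xi)}{X-\xi}.$$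
Here $T$ is a polynomial, so everything is holomorphic on $U_1$. Since $f_2\wp'=\wp R(\wp)=S(\wp)$,
$$f_1\mu_2-f_2\mu_1=-5\bigl(S(\wp)-S(\xi)\bigr)+5S(\wp)=5S(\xi)=:\gamma\ne0,\qquad\frac{\mu_1}{f_1}=-\frac{5\wp'}{\wp-\xi}=\frac{Q_\star'}{Q_\star}.\tag{8}$$
The first identity shows that $X_{-1},X_{-2}$ frame $\langle\partial_z,e\rangle$ over all of $U_1$.

**Step 2: their behavior at $z=0$.** We must show that $z^3X_{-1}$ and $z^6X_{-2}$ extend, and find the values. Put $\varepsilon=\frac{Q_\star'}{Q_\star}-\frac{18}z$. As $Q_\star=z^{10}g$, the function $z\varepsilon$ is holomorphic at $0$ with value $10-18=-8$. By (7), $\partial_z=\partial_z^0-\frac{18}ze-\varepsilon Q_\star\partial_\star$. With (8),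
$$X_{-1}=f_1\Bigl(\partial_z+\frac{Q_\star'}{Q_\star}e\Bigr)=f_1\bigl(\partial_z^0+\varepsilon e-\varepsilon Q_\star\partial_\star\bigr)=f_1(\partial_z^0+\varepsilon e').\tag{9}$$
Since $\mu_2=f_2\frac{\mu_1}{f_1}+\frac\gamma{f_1}$, the same computation gives
$$X_{-2}=f_2(\partial_z^0+\varepsilon e')+\frac\gamma{f_1}e=f_2(\partial_z^0+\varepsilon e')+\frac\gamma{f_1}\bigl(e'+Q_\star z^{-18}\partial_\star'\bigr).\tag{10}$$
Now $z^3f_1=z(1+\cdots)$ and $z^6f_2=-2z(1+\cdots)$. Further, $z^6/f_1=z^8(1+\cdots)$ and $Q_\star z^{-18}=z^{-8}g$. So both fields extend, and at $z=0$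
$$z^3X_{-1}=-8e',\qquad z^6X_{-2}=16e'+\gamma\,\partial_\star'.\tag{11}$$
The exponent $10$ in $Q_\star=z^{10}g$ makes the coefficient of $\partial_\star'$ finite and nonzero here.

**Step 3: the third field.** At $z=0$ the direction $\partial_z^0$ is still missing, and over $U_1$ the direction $\partial_\star$. One field has to supply both. By (7), $Q_\star\partial_\star=e-e'$, so $z^9\partial_\star=\frac{z^9}{Q_\star}(e-e')=\frac1{zg}(e-e')$. By (8), $e=(f_1X_{-2}-f_2X_{-1})/\gamma$, and by (9), $e'=\varepsilon^{-1}(X_{-1}/f_1-\partial_z^0)$. Therefore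
$$z^9\partial_\star=h\,\partial_z^0+\varphi_1X_{-1}+\varphi_2X_{-2},\qquad h=\frac1{zg\varepsilon},\quad h(0)=-\frac18,\tag{12}$$
with $\varphi_1=-\frac1{zg}\bigl(\frac{f_2}\gamma+\frac1{\varepsilon f_1}\bigr)$ and $\varphi_2=\frac{f_1}{zg\gamma}$, holomorphic on $U_0\setminus0$ (shrink $U_0$ so that $z\varepsilon$ has no zeros) and meromorphic at $0$. Lemma 2 with $d=3$, $l=3$, $(l_1,l_2)=(1,2)$ gives $\alpha,\beta\in\mathcal O(U_1)$ such that
$$X_{-3}=\partial_\star+\alpha X_{-1}+\beta X_{-2}\qquad\text{satisfies}\qquad z^9X_{-3}=h\,\partial_z^0+h_1z^3X_{-1}+h_2z^6X_{-2}$$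
with $h_1,h_2\in\mathcal O(U_0)$. So $z^9X_{-3}$ extends.

**Step 4: both sets are frames.** Over $U_1$: $X_{-1},X_{-2}$ frame $\langle\partial_z,e\rangle$, $X_{-3}\equiv\partial_\star$ modulo these, and the others are $E_{t_0}$ and the $\partial_j$. Over $U_0$: off $z=0$ this follows from the frame over $U_1$. At $z=0$, by (11) and Step 3,
$$X_{-1}^{(0)}=-8e',\quad X_{-2}^{(0)}=16e'+\gamma\partial_\star',\quad X_{-3}^{(0)}=-\tfrac18\partial_z^0+(\text{a combination of these two}),$$
and the others are $E_{t_0}'$ and the $\partial_j'$. These are linearly independent.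

One can see here why $w_\star(\chi)=-6$. From (7), $\partial_z^0\wedge e'\wedge\partial_\star'=z^{18}\,\partial_z\wedge e\wedge\partial_\star$, and from (8), $X_{-1}\wedge X_{-2}\wedge X_{-3}=\gamma\,\partial_z\wedge e\wedge\partial_\star$. The factor $z^{3+6+9}$ needed at $0$ is exactly compensated, because $6=1+2+3$.

By Section 5, the frames $\phi^{(1)}(b_j)=X_j$ and $\phi^{(0)}(b_j)=X_j^{(0)}$ define a holomorphic $\mathrm{SL}(2,\mathbb C)$-structure $P$ on $M$.

## 9. Dimension nine: torsion, and the proof of Theorem A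

**Step 1: the shape of the torsion.** We show that the bracket coefficients $c^{(1)}$ of $\phi^{(1)}$ have only weights $\ge0$, and find the weight-zero part. Recall $X_j=\partial_j$ for $j\in\{1,2,3,4,-4\}$ and $X_0=E_{t_0}$.

First, $[X_0,X_j]=m_jX_j$ with $m_j=-w_j(t_0)$ for $j\in\{1,2,3,4,-4\}$. Here $m_4=1$ and $m_3=-\frac1{14}(-9-0)=\frac9{14}$. For $i\in\{-1,-2,-3\}$ we have $[X_0,X_i]=0$, because $E_{t_0}$ kills functions of $z$ and commutes with $\partial_z$, $e$, and, since $w_\star(t_0)=0$, with $\partial_\star$; put $m_i=0$. All these brackets have weight $0$.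

Second, for $i\in\{-1,-2,-3\}$ let $\omega_i$ be the $\mathfrak t$-component of $X_i$, a $\mathfrak t$-valued function of $z$. Then $[X_i,\partial_j]=-w_j(\omega_i)\partial_j$, of weight $-i>0$; and $[\partial_j,\partial_k]=0$.

Third, for $i\ne i'$ in $\{-1,-2,-3\}$ the bracket $[X_i,X_{i'}]$ is a combination of $X_{-1},X_{-2},X_{-3}$ with coefficients functions of $z$, because fields $f\partial_z+\mu e+h\partial_\star$ (coefficients functions of $z$) are closed under brackets. A term $X_k$ has weight $k-i-i'$, and $i+i'\le-3\le k$. Weight $0$ would need $\{i,i'\}=\{-1,-2\}$ and $k=-3$; but $[X_{-1},X_{-2}]\in\langle\partial_z,e\rangle=\langle X_{-1},X_{-2}\rangle$ since $[\partial_z,e]=0$. So only positive weights occur.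

Hence $c^{(1)}=c_0+c_+$, where $c_0(b_0,b_j)=-c_0(b_j,b_0)=m_jb_j$ for $j\ne0$ and all other values of $c_0$ are zero, and $c_+$ has positive weights and coefficients functions of $z$. With $\tau_0=[c_0]\in W_0$ we have $\tau(\phi^{(1)})\in\tau_0+W_+$.

**Step 2: the functional $\lambda$ of Lemma 1.** Let $\lambda(c)=\frac14c^4_{-1,4}-\frac13c^3_{-1,3}$, of weight $1$. By (3), $\lambda(\delta A)=A^0_{-1}-A^0_{-1}=0$. For $j>0$,
$$(E_+c_0)(b_{-1},b_j)=E_+c_0(b_{-1},b_j)-c_0(E_+b_{-1},b_j)-c_0(b_{-1},E_+b_j)=-\nu_{-1}^+m_jb_j,$$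
because $c_0$ vanishes unless one of its arguments is a multiple of $b_0$. So
$$\lambda(E_+\tau_0)=-\nu_{-1}^+\Bigl(\frac14\cdot1-\frac13\cdot\frac9{14}\Bigr)=-\frac{\nu_{-1}^+}{28}\ne0 .$$
On the other hand $\omega_{-1}=\mu_1\kappa$, so $c^j_{-1,j}=-w_j(\kappa)\mu_1=\frac j6\mu_1$ for $j=3,4$, and $\lambda(c^{(1)})=\frac{\mu_1}6-\frac{\mu_1}6=0$. Thus $\lambda$ vanishes on the weight-one part of $\tau(\phi^{(1)})$ at every point.

**Step 3: functionals of weights $1$ and $2$ that vary.** Let
$$\psi_1(c)=c^{-3}_{-1,-3}+\tfrac34c^4_{-1,4},\qquad\psi_2(c)=c^{-3}_{-2,-3}+\tfrac34c^4_{-2,4}+\frac{\nu_{-2}^-}{\nu_4^-}\,c^3_{-3,4}.$$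
The weights are $1$ and $2$. They vanish on $\mathrm{im}\,\delta$: by (3), $\psi_1(\delta A)=-3A^0_{-1}+3A^0_{-1}=0$. For $\psi_2$, the indices $-2,-3$ are adjacent, so an extra term appears:
$$(\delta A)^{-3}_{-2,-3}=-3A^0_{-2}-\nu_{-2}^-A^-_{-3},\qquad(\delta A)^4_{-2,4}=4A^0_{-2},\qquad(\delta A)^3_{-3,4}=\nu_4^-A^-_{-3},$$
where the last holds because $A(b_4)b_{-3}\in\langle b_{-4},b_{-3},b_{-2}\rangle$. Adding up, $\psi_2(\delta A)=0$. The third term of $\psi_2$ is there precisely to cancel the extra one.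

Now evaluate on $c^{(1)}$. For $i=-1,-2$, modulo $\langle\partial_z,e\rangle=\langle X_{-1},X_{-2}\rangle$,
$$[X_i,X_{-3}]\equiv\mu_{|i|}[e,\partial_\star]=-\mu_{|i|}\partial_\star\equiv-\mu_{|i|}X_{-3},$$
since $[X_i,\alpha X_{-1}+\beta X_{-2}]\in\langle\partial_z,e\rangle$ and $w_\star(\kappa)=1$. So $c^{-3}_{i,-3}=-\mu_{|i|}$. Further $c^4_{i,4}=-w_4(\kappa)\mu_{|i|}=\frac46\mu_{|i|}$, and $c^3_{-3,4}=0$ because $[X_{-3},X_4]$ is a multiple of $X_4$. Hence
$$\psi_1=-\mu_1+\tfrac12\mu_1=-\tfrac12\mu_1=\tfrac52\wp',\qquad\psi_2=-\tfrac12\mu_2=\tfrac52T(\wp).$$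
(The pole orders are $3=d$ and $6=2d$, within the bounds of Section 5.) Explicitly
$$T(X)=4X^3+4\xi X^2+(4\xi^2-g_2)X+(4\xi^3-g_2\xi-g_3).$$
Put
$$F=\frac{\psi_2}{\psi_1^2}=\frac25\,\frac{T(\wp)}{R(\wp)} .$$
If $F$ were constant, $T$ would be a constant multiple of $R$. Both have leading coefficient $4$, so $T=R$, and the coefficients of $X^2$ give $4\xi=0$, contradicting $\xi\ne0$. So $F$ is nonconstant.

**Step 4: Killing fields are vertical.** Let $U_1^*=\{z\in U_1:\psi_1(z)\ne0\}$, the complement of a finite subset of $C$. On $\pi^{-1}(U_1^*)$ the weight-one part of $\tau(\phi^{(1)})$ is nonzero, so $\tau(\phi^{(1)})\ne\tau_0$. By Steps 1 and 2, Lemma 1 applies to the frames $\phi^{(1)}$ at any $x,y\in\pi^{-1}(U_1^*)$. If a local automorphism maps $x$ to $y$, then $\psi_k(\pi(y))=\zeta^k\psi_k(\pi(x))$ for $k=1,2$ and some $\zeta\in\mathbb C^*$, so $F(\pi(x))=F(\pi(y))$.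

Let $K$ be a local Killing field on an open set $\Omega\subset M$. Its flow consists of local automorphisms, so $K(F\circ\pi)=0$ on $\Omega\cap\pi^{-1}(U_1^*)$. As $\dim C=1$, this says $d\pi(K)=0$ wherever also $dF\ne0$. That is a dense subset of $\Omega$, so $d\pi(K)=0$ on $\Omega$ by continuity. Hence every local Killing field is tangent to the fibres of $\pi$, and at no point do they span $TM$. This proves Theorem A, and the conjecture is false. $\blacksquare$

## 10. Odd dimensions from fifteen on

Let $n=2m+1$ with $m\ge7$. Now the free weights will be $-1,\dots,-5$, filled with $\partial_z$, two torus directions $e,e_2$ and two special coordinate fields $\partial_\star,\partial_\circ$. The pair $e_2,\partial_\circ$ fills the weights $-1,-2$ and produces the varying invariant; $\partial_z,e,\partial_\star$ fill $-3,-4,-5$ as they filled $-1,-2,-3$ before.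

**Step 1: data.** Let $\mathfrak t=\Pi_{\mathbb C}\oplus\mathbb C\ni(s,t)$, $S_0=\{6\}\cup\{8,9,\dots,m\}$ (so $S_0=\{6\}$ for $m=7$), $I=\{1,\dots,m\}\cup\{-6,\dots,-m\}\cup\{\star,\circ\}$, and
$$(w_1,w_2,w_\circ)=(s_1,s_2,s_3),\quad(w_3,w_4,w_{-7})_i=\tfrac17(17s_i+2s_{i+1}),\quad(w_5,w_7,w_\star)_i=\tfrac17(29s_i+3s_{i+1}),$$
and $w_{\pm j}=\pm jt$ for $j\in S_0$. Let $\chi=((1,2,-3),1)$ and $t_0=(0,1)$. On $\chi$ the three triples take the values $(1,2,-3)$; $\frac17(21,28,-49)=(3,4,-7)$; $\frac17(35,49,-84)=(5,7,-12)$. So $w_j(\chi)=j$ for every integer $j\in I$, while $w_\circ(\chi)=-3$ and $w_\star(\chi)=-12$.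

With $u_5=\frac{3+\sqrt5}2$ put
$$\Lambda_{\mathfrak t}=7\ell(U^+)\oplus\mathbb Z(0,\log u_5)\oplus2\pi i\bigl(\mathbb Z\chi\oplus\mathbb Z(0,1)\oplus\mathbb Z(7(1,-1,0),0)\bigr).$$
The first two summands form a lattice in $\mathfrak t_{\mathbb R}$ and the third is $2\pi i$ times the span of a basis of $\mathfrak t_{\mathbb R}$, so $\Lambda_{\mathfrak t}$ is a lattice. All weights are integral on the three vectors in the last bracket, so $\rho=1$ on that part. The element $7\ell(u)$ acts on the triples, in the $i$-th coordinate via $\theta_i$, by the units $u^7$, $u^{17}\sigma(u)^2$, $u^{29}\sigma(u)^3$, and trivially on the pairs $(j,-j)$, $j\in S_0$. The element $(0,\log u_5)$ acts trivially on the triples and by $(u_5^j,u_5^{-j})$ on the pair $(j,-j)$, that is, by the unit $u_5^j$ via the two embeddings of $\mathbb Q(\sqrt5)$. Let $\Lambda_V$ be the sum of a copy of $\mathcal O_L+i\mathcal O_L\subset\mathbb C^3$ for each triple and of $\mathcal O_{\mathbb Q(\sqrt5)}+i\mathcal O_{\mathbb Q(\sqrt5)}\subset\mathbb C^2$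 for each pair. It is preserved by $\rho(\Lambda_{\mathfrak t})$, and the requirements of Section 6 hold.

Take $d=1$, a constant $\xi$ with $R(\xi)\ne0$, and
$$Q_\star=(\wp-\xi)^{-3}=z^6g,\quad g(0)=1,\qquad Q_\circ=-\frac1\wp,\qquad Q_j=0\ \text{ for }j\in I\cap\mathbb Z .$$
Shrink $U_0$ so that $\wp$ and $\wp-\xi$ have no zeros on it; then $Q_\star,Q_\circ$ are holomorphic and $g$ has no zeros on $U_0$. Now $\dim M=1+3+(2m-3)=2m+1$.

**Step 2: a basis of $\mathfrak t$ and the comparison of frames.** Let $\kappa=-\chi/12$, so $w_\star(\kappa)=1$, $w_\circ(\kappa)=\frac14$, and put $e=E_\kappa$, so $E_\chi=-12e$. Let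
$$\kappa_2=\bigl((-\tfrac{29}3,\tfrac{26}3,1),\tfrac{109}{21}\bigr),\qquad e_2=E_{\kappa_2}.$$
Then
$$w_\star(\kappa_2)=\tfrac17(29-29)=0,\quad w_\circ(\kappa_2)=1,\quad w_7(\kappa_2)=\tfrac17\bigl(\tfrac{754}3+3\bigr)=\tfrac{109}3,\quad\frac{w_6(\kappa_2)}6=\frac{109}{21}=\frac{w_7(\kappa_2)}7 .\tag{13}$$
Also $w_\star(t_0)=w_\circ(t_0)=0$. Evaluating $w_\star$ and $w_\circ$ shows that $\kappa,\kappa_2,t_0$ is a basis of $\mathfrak t$. With $e'=E'_\kappa$, $e_2'=E'_{\kappa_2}$, (6) reads $\partial_j'=z^{-j}\partial_j$, $\partial_\star'=z^{12}\partial_\star$, $\partial_\circ'=z^3\partial_\circ$, $E_{t_0}'=E_{t_0}$ and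
$$e'=e-Q_\star\partial_\star-\tfrac14Q_\circ\partial_\circ,\qquad e_2'=e_2-Q_\circ\partial_\circ,$$
$$\partial_z^0=\partial_z+\frac{12}ze+\Bigl(Q_\star'-\frac{12}zQ_\star\Bigr)\partial_\star+\Bigl(Q_\circ'-\frac3zQ_\circ\Bigr)\partial_\circ .$$
So $X_j=\partial_j$ for $j\in I\cap\mathbb Z$ and $X_0=E_{t_0}$ behave as required. Let $\mathcal K\subset TM$ be the subbundle spanned by $e_2,\partial_\circ$ over $U_1$ and by $e_2',\partial_\circ'$ over $U_0$.

**Step 3: weights $-1$ and $-2$.** Put $X_{-1}=e_2$ and $X_{-2}=\wp\,e_2+\partial_\circ$; they frame $\mathcal K$ over $U_1$. Since $e_2=e_2'+Q_\circ\partial_\circ$, $\partial_\circ=z^{-3}\partial_\circ'$ and $\wp Q_\circ=-1$,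
$$zX_{-1}=z\,e_2'+z^{-2}Q_\circ\,\partial_\circ',\qquad z^2X_{-2}=z^2\wp\,e_2'+z^2(\wp Q_\circ+1)\partial_\circ=z^2\wp\,e_2'.$$
Both are holomorphic at $0$, with values $-\partial_\circ'$ and $e_2'$, so (after shrinking $U_0$) they frame $\mathcal K$ over $U_0$.

**Step 4: computing modulo $\mathcal K$.** Write $A\equiv B$ if $A-B$ is a combination of $X_{-1},X_{-2}$ whose coefficients are functions of $z$, holomorphic on $U_0\setminus0$ and meromorphic at $0$. Since $\partial_\circ=X_{-2}-\wp X_{-1}$, terms with $\partial_\circ$ can be dropped in such congruences. Put $f_3=\wp-\xi$, $f_4=\wp'$ and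
$$Y_3=f_3\partial_z+\mu_3e,\quad Y_4=f_4\partial_z+\mu_4e,\qquad\mu_3=-3\wp',\quad\mu_4=-3\,\frac{R(\wp)-R(\xi)}{\wp-\xi}.$$
They are holomorphic over $U_1$. As $\wp'^2=R(\wp)$,
$$f_3\mu_4-f_4\mu_3=3R(\xi)=:\gamma\ne0,\qquad\frac{\mu_3}{f_3}=\frac{Q_\star'}{Q_\star}.\tag{14}$$
Put $\varepsilon=\frac{Q_\star'}{Q_\star}-\frac{12}z$; then $z\varepsilon$ is holomorphic at $0$ with value $6-12=-6$. By Step 2, $\partial_z\equiv\partial_z^0-\frac{12}ze-\varepsilon Q_\star\partial_\star$ and $e\equiv e'+Q_\star\partial_\star$. So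
$$Y_3=f_3\Bigl(\partial_z+\frac{Q_\star'}{Q_\star}e\Bigr)\equiv f_3(\partial_z^0+\varepsilon e-\varepsilon Q_\star\partial_\star)\equiv f_3(\partial_z^0+\varepsilon e'),$$
and, with $\mu_4=f_4\frac{\mu_3}{f_3}+\frac\gamma{f_3}$,
$$Y_4\equiv f_4(\partial_z^0+\varepsilon e')+\frac\gamma{f_3}\bigl(e'+Q_\star z^{-12}\partial_\star'\bigr).$$
Here $z^3f_3=z(1+\cdots)$, $z^4f_4=-2z(1+\cdots)$, $z^4/f_3=z^6(1+\cdots)$, $Q_\star z^{-12}=z^{-6}g$. So $z^3$ and $z^4$ times the two right-hand sides are holomorphic at $0$, with values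
$$-6e'\qquad\text{and}\qquad12e'+\gamma\,\partial_\star'.\tag{15}$$
Finally $z^5\partial_\star=\frac{z^5}{Q_\star}Q_\star\partial_\star\equiv\frac1{zg}(e-e')$, with $e=(f_3Y_4-f_4Y_3)/\gamma$ by (14) and $e'\equiv\varepsilon^{-1}(Y_3/f_3-\partial_z^0)$. Hence, shrinking $U_0$ so that $z\varepsilon$ has no zeros,
$$z^5\partial_\star\equiv h\,\partial_z^0+\varphi_3Y_3+\varphi_4Y_4,\qquad h=\frac1{zg\varepsilon},\quad h(0)=-\frac16,\tag{16}$$
with $\varphi_3,\varphi_4$ functions of $z$, holomorphic on $U_0\setminus0$ and meromorphic at $0$.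

**Step 5: weights $-3,-4,-5$.** We correct $Y_3,Y_4,\partial_\star$ so that they extend exactly and not only modulo $\mathcal K$. By Step 4, $z^3Y_3=Z+\varphi X_{-1}+\tilde\varphi X_{-2}$ with $Z=z^3f_3(\partial_z^0+\varepsilon e')$ holomorphic on $\pi^{-1}(U_0)$. Lemma 2 with $l=3$ and $(l_1,l_2)=(1,2)$ gives $X_{-3}=Y_3+(\cdots)$ with $z^3X_{-3}$ holomorphic; the same with $l=4$ gives $X_{-4}=Y_4+(\cdots)$ with $z^4X_{-4}$ holomorphic. Here $(\cdots)$ are $\mathcal O(U_1)$-combinations of $X_{-1},X_{-2}$ with coefficients meromorphic at $0$. Substituting in (16), $z^5\partial_\star$ equals $h\partial_z^0$ plus a combination of $X_{-1},\dots,X_{-4}$ with coefficients holomorphic on $U_0\setminus0$ and meromorphic at $0$. Lemma 2 with $l=5$, $l_i=1,2,3,4$ gives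
$$X_{-5}=\partial_\star+(\mathcal O(U_1)\text{-combination of }X_{-1},\dots,X_{-4}),\qquad z^5X_{-5}=h\,\partial_z^0+\sum_{l=1}^4h_l\,z^lX_{-l}$$
with $h_l\in\mathcal O(U_0)$.

**Step 6: both sets are frames.** Over $U_1$: $X_{-1},X_{-2}$ frame $\mathcal K$; modulo $\mathcal K$ the fields $X_{-3},X_{-4}$ span $\langle\partial_z,e\rangle$ by (14), $X_{-5}$ is $\partial_\star$ modulo these, and the others are $E_{t_0}$ and the $\partial_j$. Over $U_0$, off $z=0$ nothing is left to show. At $z=0$, $X_{-1}^{(0)},X_{-2}^{(0)}$ frame $\mathcal K$ by Step 3. Modulo $\mathcal K$, Lemma 2 and (15) give $X_{-3}^{(0)}=-6e'$, $X_{-4}^{(0)}=12e'+\gamma\partial_\star'$, and $X_{-5}^{(0)}$ is $-\frac16\partial_z^0$ plus a combination of these two; the others are $E_{t_0}'$ and the $\partial_j'$. By Section 5 we obtain an $\mathrm{SL}(2,\mathbb C)$-structure on $M$.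

**Step 7: the shape of the torsion.** As in Section 9, we show that $c^{(1)}$ has weights $\ge0$ and find its weight-zero part. Let $J=\{-1,\dots,-5\}$ and let $\omega_i$ be the $\mathfrak t$-component of $X_i$, $i\in J$. First, $[X_0,X_j]=m_jX_j$ with $m_j=-w_j(t_0)$ for $j\in I\cap\mathbb Z$, and $[X_0,X_i]=0$ for $i\in J$ because $w_\star(t_0)=w_\circ(t_0)=0$; put $m_i=0$ there. Second, $[X_i,\partial_j]=-w_j(\omega_i)\partial_j$ for $i\in J$, of weight $-i>0$, and $[\partial_j,\partial_k]=0$. Third, let $i\ne i'$ in $J$. The fields $X_k$, $k\in J$, have the same span over functions of $z$ as $\partial_z,e,e_2,\partial_\star,\partial_\circ$, and this span is closed under brackets, so $[X_i,X_{i'}]$ is a combination of $X_k$, $k\in J$. If $i+i'\le-6$, then $k\ge-5>i+i'$ and the weight is positive. Otherwise $i$ or $i'$ is $-1$ or $-2$ (two different elements of $\{-3,-4,-5\}$ have sum at most $-7$), so one of the two fields has the form $ae_2+b\,\partial_\circ$. Its bracket with $f\partial_z+E_\omega+h_1\partial_\star+h_2\partial_\circ$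 (all coefficients functions of $z$) is
$$-fa'\,e_2-fb'\,\partial_\circ+b\,w_\circ(\omega)\,\partial_\circ-ah_1w_\star(\kappa_2)\,\partial_\star-ah_2w_\circ(\kappa_2)\,\partial_\circ,$$
which lies in $\langle X_{-1},X_{-2}\rangle$ because $w_\star(\kappa_2)=0$. So $k\ge-2>-3\ge i+i'$, and again the weight is positive.

Hence $c^{(1)}=c_0+c_+$ with $c_0(b_0,b_j)=-c_0(b_j,b_0)=m_jb_j$ for $j\ne0$ and zero otherwise, and $c_+$ of positive weights with coefficients functions of $z$. With $\tau_0=[c_0]$, $\tau(\phi^{(1)})\in\tau_0+W_+$.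

**Step 8: the functionals.** Let $\lambda(c)=\frac16c^6_{-1,6}-\frac17c^7_{-1,7}$, of weight $1$; it kills $\mathrm{im}\,\delta$ by (3). As in Section 9, $(E_+c_0)(b_{-1},b_j)=-\nu_{-1}^+m_jb_j$ for $j>0$. Here $m_6=-6$ and $m_7=0$, so $\lambda(E_+\tau_0)=\nu_{-1}^+\ne0$. On $c^{(1)}$ we have $\omega_{-1}=\kappa_2$ and $c^j_{-1,j}=-w_j(\kappa_2)$, so $\lambda(c^{(1)})=-\frac{w_6(\kappa_2)}6+\frac{w_7(\kappa_2)}7=0$ by (13).

Let
$$\psi_1(c)=c^1_{-1,1}-\tfrac12c^2_{-1,2},\qquad\psi_2(c)=c^1_{-2,1}-\tfrac12c^2_{-2,2},$$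
of weights $1$ and $2$. By (3) both kill $\mathrm{im}\,\delta$. On $c^{(1)}$, with $\omega_{-1}=\kappa_2$ and $\omega_{-2}=\wp\kappa_2$,
$$\psi_1=-w_1(\kappa_2)+\tfrac12w_2(\kappa_2)=\tfrac{29}3+\tfrac{13}3=14,\qquad\psi_2=14\wp,\qquad F=\frac{\psi_2}{\psi_1^2}=\frac\wp{14},$$
and $F$ is nonconstant.

**Step 9: Killing fields are vertical.** Step 4 of Section 9 uses only that $\tau(\phi^{(1)})\in\tau_0+W_+$, that $\lambda$ is as in Lemma 1, and that $\psi_1,\psi_2$ are functionals on $W_1,W_2$ with $\psi_1\not\equiv0$ and $\psi_2/\psi_1^2$ a nonconstant function of $z$. Here $\psi_1$ has no zeros, so $U_1^*=U_1$. The argument applies word for word: every local Killing field is tangent to the fibres of $\pi$. Together with Theorem A this proves the first part of Theorem B.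

## 11. Right translations span $\ker d\pi$

It remains to show, for $n=9$ and for $n\ge15$, that at every point the Killing fields fill up $\ker d\pi$. The fields to use are those of Section 1. On $U_1\times\mathbf G$, a covering of $U_1\times N=\pi^{-1}(U_1)$, consider the generators of right translations of $\mathbf G$:
$$s\cdot\partial_{\mathfrak t}\quad(s\in\mathfrak t),\qquad e^{w_i}\partial_i\quad(i\in I),$$
where $e^{w_i}$ is the function $(s,v)\mapsto e^{w_i(s)}$. They commute with the generators of left translations. Explicitly, $s'\cdot\partial_{\mathfrak t}$ commutes with $E_s$ and $\partial_i$, whose coefficients do not involve the coordinates of $\mathfrak t$; the fields $e^{w_i}\partial_i$ and $\partial_k$ commute; and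
$$[e^{w_i}\partial_i,E_s]=w_i(s)e^{w_i}\partial_i-E_s(e^{w_i})\partial_i=w_i(s)e^{w_i}\partial_i-w_i(s)e^{w_i}\partial_i=0 .$$
They also commute with $\partial_z$ and annihilate functions of $z$. Every $X_j$ is a combination of $\partial_z,E_s,\partial_i$ with coefficients functions of $z$, so these fields commute with all $X_j$. Viewed locally on $\pi^{-1}(U_1)$ they preserve the frame $\phi^{(1)}$, hence the structure; that is, they are local Killing fields. They span the tangent spaces of the fibres of $\pi$.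

Near $z=0$ use $U_0\times\mathbf G$ with the primed coordinates and the frame $X_j^{(0)}$, whose coefficients with respect to $\partial_z^0,E_s',\partial_i'$ are functions of $z$. The same computation gives local Killing fields on $\pi^{-1}(U_0)$ that span the tangent spaces of the fibres. So at every point of $M$ the local Killing fields span at least $\ker d\pi$, and by Section 9 (for $n=9$) and Section 10 (for $n\ge15$) at most $\ker d\pi$. This completes the proof of Theorem B. $\blacksquare$
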